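\title{The small index property does not imply automatic continuity for Polish groups}

\begin{abstract}
We construct a Polish group $G$ that has no proper subgroup of countable index, and hence has the small index property, together with a discontinuous homomorphism from $G$ onto a Polish group. The group is a semidirect product $R^{\mathbb{N}}\rtimes L$, where $L$ is the full group of the relation of eventual equality on $\{0,1\}^{\mathbb{N}}$ and $R$ is the completion of an increasing union of matrix rings in the normalized rank metric. It has a base of conjugation-invariant neighborhoods of the identity, a discontinuous automorphism, and exactly $2^{2^{\aleph_0}}$ Polish group topologies.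
\end{abstract}

\section{Introduction}\label{sec:intro}

We work in ZFC. Countable means finite or countably infinite, and $\mathbb{N}=\{1,2,\dots\}$. A \emph{Polish group} is a topological group whose topology is separable and completely metrizable. We compare two properties of a topological group $G$, each of which says that the algebraic structure of $G$ controls its topology.
\begin{itemize}
\item $G$ has the \emph{small index property} if every subgroup of countable index in $G$ is open.
\item $G$ has \emph{automatic continuity} (with respect to second countable groups) if every homomorphism from $G$ to a second countable topological group is continuous.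
\end{itemize}
In a second countable group every open subgroup has countable index, because its cosets are disjoint nonempty open sets. So for a Polish group the small index property says that the open subgroups can be recognized by their index alone. Automatic continuity says, among other things, that every automorphism of the abstract group underlying a Polish group is a homeomorphism.

The link between the two properties is the group $\mathrm{Sym}(\mathbb{N})$ of all permutations of $\mathbb{N}$ with the topology of pointwise convergence. It is second countable, and the pointwise stabilizers of finite sets are open subgroups that form a neighborhood base at $1$.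

\begin{proposition}\label{prop:sip}
For a topological group $G$ the following are equivalent:
\begin{itemize}
\item[(i)] $G$ has the small index property;
\item[(ii)] every homomorphism $G\to\mathrm{Sym}(\mathbb{N})$ is continuous;
\item[(iii)] every homomorphism from $G$ to a second countable group with a neighborhood base at $1$ of open subgroups is continuous.
\end{itemize}
\end{proposition}

\begin{proof}
(i)$\Rightarrow$(iii). Let $\psi\colon G\to K$ be a homomorphism to such a group and let $V\le K$ be an open subgroup. Then $V$ has countable index in $K$, so $\psi^{-1}(V)$ has countable index in $G$ and is open by (i). Since the subgroups $V$ form a neighborhood base at $1$, the homomorphism $\psi$ is continuous at $1$, hence continuous.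

(iii)$\Rightarrow$(ii). The group $\mathrm{Sym}(\mathbb{N})$ is one of the targets allowed in (iii).

(ii)$\Rightarrow$(i). Let $W\le G$ have countable index. Identify the coset space $G/W$ with a subset of $\mathbb{N}$, and let $G$ act on it by left multiplication and fix the other points of $\mathbb{N}$. This is a homomorphism $G\to\mathrm{Sym}(\mathbb{N})$, continuous by (ii), and $W$ is the preimage of the stabilizer of the point $W\in G/W$. Hence $W$ is open.
\end{proof}

In particular, automatic continuity implies the small index property. For Hausdorff groups in general the converse fails.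

\begin{example}\label{ex:hausdorff}
The cosets of all subgroups of countable index form a base of a group topology on $(\mathbb{R},+)$, which has the small index property by construction. It is Hausdorff: for $x\ne0$ there is a $\mathbb{Q}$-linear map $\lambda\colon\mathbb{R}\to\mathbb{Q}$ with $\lambda(x)\neq0$, and $\ker\lambda$ has countable index. The identity map onto $\mathbb{R}$ with its usual topology is not continuous, since the only subgroup contained in $(-1,1)$ is $\{0\}$. This topology is not first countable: given subgroups $W_1,W_2,\dots$ of countable index, each is uncountable, so we can pick $\mathbb{Q}$-linearly independent $x_n\in W_n$ and a $\mathbb{Q}$-linear $\lambda\colon\mathbb{R}\to\mathbb{Q}$ with $\lambda(x_n)=1$ for all $n$; then $\ker\lambda$ contains no $W_n$.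
\end{example}

The example succeeds by declaring a great many sets open, which a Polish topology cannot do. This leads to the following question, posed in \cite{EJMMMP}.
\begin{quote}
\emph{If a Polish group has the small index property, must it have automatic continuity with respect to second countable groups?}
\end{quote}
Proposition~\ref{prop:sip} gives no direct control over targets with few open subgroups, and this speaks for a negative answer. The simplest examples point the other way. On $\mathbb{R}$ with its usual topology, a nonzero $\mathbb{Q}$-linear map $\lambda\colon\mathbb{R}\to\mathbb{Q}\subseteq\mathbb{R}$ is a discontinuous homomorphism, but its kernel is a proper subgroup of countable index, which is not open because $\mathbb{R}$ is connected. The linear algebra that destroys automatic continuity destroys the small index property at the same stroke. A counterexample has to separate these two effects, and we show that this can be done.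

\begin{theorem}\label{thm:main}
There are Polish groups $G$ and $H$ such that
\begin{itemize}
\item[(1)] $G$ has no proper subgroup of countable index, so $G$ has the small index property;
\item[(2)] there is a discontinuous homomorphism $\Phi$ from $G$ onto $H$.
\end{itemize}
Hence the small index property does not imply automatic continuity with respect to second countable groups, even for Polish groups.
\end{theorem}

\begin{theorem}\label{thm:strong}
In Theorem~\ref{thm:main} the group $G$ can be chosen so that, in addition, its identity has a base of conjugation-invariant neighborhoods and $G$ has a discontinuous automorphism. The abstract group $G$ carries exactly $2^{2^{\aleph_0}}$ Polish group topologies, the largest number possible for a group of cardinality $2^{\aleph_0}$. Moreover, $2^{2^{\aleph_0}}$ of these make $G$ isomorphic, as a topological group, to $G$ with its original topology.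
\end{theorem}

Thus the class of targets in Proposition~\ref{prop:sip}(iii) cannot be enlarged to all second countable groups, or even to all Polish groups. By (1), the group $G$ has no nontrivial homomorphism to $\mathrm{Sym}(\mathbb{N})$ at all, since point stabilizers of an action on $\mathbb{N}$ have countable index.

Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to finding a group $L$, a ring $R$ and a homomorphism $L\to R^\times$ with three properties. Sections~\ref{sec:full}--\ref{sec:injective} supply them, and Section~\ref{sec:strong} proves Theorem~\ref{thm:strong}. One nontrivial published theorem is used, the automatic continuity theorem of Kittrell and Tsankov for full groups (Theorem~\ref{thm:KT}).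

\section{Linear functionals and semidirect products}\label{sec:reduction}

Discontinuous homomorphisms are easiest to produce on abelian groups, by extending a linear map that is discontinuous on a subspace. But an abelian group $A\ne0$ always has a proper subgroup of countable index: map a nonzero cyclic subgroup nontrivially to $\mathbb{Q}/\mathbb{Z}$, extend the map to $A$ (possible because $\mathbb{Q}/\mathbb{Z}$ is divisible), and take the kernel. So neither $G$ nor its quotient $H$ can be abelian. The remedy is to let a group $L$ act on $A$ in such a way that the discontinuous map is equivariant while the subgroups of countable index are not invariant.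

Let a Polish group $L$ act continuously by automorphisms on a Polish abelian group $A$, written additively. The semidirect product $A\rtimes L$ is the space $A\times L$ with the product topology and the operations
\[
(a,l)(b,k)=(a+l\cdot b,\;lk),\qquad (a,l)^{-1}=(-l^{-1}\cdot a,\;l^{-1}).
\]
These are continuous, so $A\rtimes L$ is a Polish group. We identify $A$ with the kernel $A\times\{1\}$ of the projection $p(a,l)=l$. Multiplying out gives
\begin{equation}\label{eq:conj}
(b,k)(a,l)(b,k)^{-1}=(b+k\cdot a,\;kl)\,(-k^{-1}\cdot b,\;k^{-1})=\bigl(b+k\cdot a-klk^{-1}\cdot b,\;klk^{-1}\bigr).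
\end{equation}

\begin{lemma}\label{lem:split}
Let $W$ be a subgroup of countable index in $A\rtimes L$ and let $B=W\cap A$.
\begin{itemize}
\item[(a)] $p(W)$ has countable index in $L$, and $B$ has countable index in $A$.
\item[(b)] If $p(W)=L$, then $B$ is $L$-invariant.
\item[(c)] If $p(W)=L$ and $B=A$, then $W=A\rtimes L$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The map $gW\mapsto p(g)p(W)$ from $(A\rtimes L)/W$ to $L/p(W)$ is onto, and the map $a+B\mapsto aW$ from $A/B$ to $(A\rtimes L)/W$ is injective.

(b) Let $a\in B$ and $k\in L$, and pick $b$ with $(b,k)\in W$. By \eqref{eq:conj} with $l=1$, the conjugate of $(a,1)$ by $(b,k)$ is $(k\cdot a,1)$, and it lies in $W\cap A$.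

(c) A subgroup that contains $\ker p$ and maps onto $L$ is the whole group.
\end{proof}

The following near miss contains the whole mechanism.

\begin{example}\label{ex:model}
Let $A=\mathbb{R}^{\mathbb{N}}$ with the product topology and unit vectors $\mathbf{e}_n$. The vectors $\mathbf{e}_n$ are linearly independent, so by extending them to a basis we obtain an $\mathbb{R}$-linear map $\varphi\colon A\to\mathbb{R}$ with $\varphi(\mathbf{e}_n)=1$ for all $n$. It is discontinuous because $\mathbf{e}_n\to0$. Let $\mathbb{R}^\times$ act on $A$ and on $\mathbb{R}$ by scalar multiplication. Since $\varphi(la)=l\varphi(a)$, the map $(a,l)\mapsto(\varphi(a),l)$ is a discontinuous homomorphism from $G_0=A\rtimes\mathbb{R}^\times$ onto the group $\mathbb{R}\rtimes\mathbb{R}^\times$ of affine maps of the line.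

Now let $W\le G_0$ have countable index and suppose $p(W)=\mathbb{R}^\times$. By Lemma~\ref{lem:split}, $B=W\cap A$ is a subgroup of countable index that is invariant under scalars. So $A/B$ is a countable real vector space, hence zero, and $W=G_0$. The action has removed every subgroup of countable index that $A$ could contribute, and $\varphi$ has survived. What remains are the subgroups $W$ with $p(W)\neq\mathbb{R}^\times$, such as $A\rtimes\mathbb{R}_{>0}$.
\end{example}

To repair the example, the group of scalars must itself have no proper subgroup of countable index. It is then nonabelian, so the field must give way to a noncommutative ring, and we have to say which properties of a field the ring should keep. Rings are unital, $R^\times$ is the group of units, and a \emph{Polish ring} is a ring with a Polish topology in which addition, negation and multiplication are continuous.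

\begin{proposition}\label{prop:criterion}
Let $R\neq0$ be a Polish ring, $L$ a Polish group, and $\pi\colon L\to R^\times$ a homomorphism that is continuous as a map to $R$. Assume:
\begin{itemize}
\item[(I)] for every left $R$-module $M$ and every submodule $M_0\le M$, every $R$-linear map $M_0\to R$ extends to an $R$-linear map $M\to R$;
\item[(II)] $L$ has no proper subgroup of countable index;
\item[(III)] there is $t\in L$ such that $\pi(t)-1$ is invertible in $R$.
\end{itemize}
Let $L$ act on $A=R^{\mathbb{N}}$ by $l\cdot(r_n)=(\pi(l)r_n)$ and on $R$ by $l\cdot r=\pi(l)r$. Then $G=A\rtimes L$ and $H=R\rtimes L$ are Polish groups with properties (1) and (2) of Theorem~\ref{thm:main}.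
\end{proposition}

\begin{proof}
Give $A$ the product topology. Both actions are continuous and additive, so $G$ and $H$ are Polish groups.

\emph{The discontinuous homomorphism.} Let $\mathbf{e}_n\in A$ be the $n$-th unit vector. On the submodule $R^{(\mathbb{N})}$ of finitely supported sequences the map $(r_n)\mapsto\sum_n r_n$ is $R$-linear. By (I) it extends to an $R$-linear map $\varphi\colon A\to R$. Put $\Phi(a,l)=(\varphi(a),l)$. Since $\varphi(l\cdot b)=\pi(l)\varphi(b)=l\cdot\varphi(b)$, we have
\[
\Phi\bigl((a,l)(b,k)\bigr)=(\varphi(a)+l\cdot\varphi(b),\;lk)=\Phi(a,l)\,\Phi(b,k).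
\]
The homomorphism $\Phi$ is onto because $\varphi(r\mathbf{e}_1)=r$. It is discontinuous because $(\mathbf{e}_n,1)\to(0,1)$, while $\Phi(\mathbf{e}_n,1)=(1,1)\ne(0,1)=\Phi(0,1)$ for all $n$.

\emph{Subgroups of countable index.} Let $W\le G$ have countable index and $B=W\cap A$. By Lemma~\ref{lem:split}(a) and (II), $p(W)=L$. So $B$ is $L$-invariant, and $L$ acts on the countable set $A/B$. Unlike in Example~\ref{ex:model}, we do not know that $B$ is a submodule, so we use (II) a second time. Each point stabilizer of the action on $A/B$ has countable index in $L$ and therefore equals $L$. Thus the action is trivial, and in particular $(\pi(t)-1)a=t\cdot a-a\in B$ for all $a\in A$. By (III), multiplication by $\pi(t)-1$ maps $A$ onto $A$. Hence $B=A$, and $W=G$ by Lemma~\ref{lem:split}(c).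
\end{proof}

\begin{remark}\label{rem:hyp}
Each hypothesis does separate work. Without (II), a proper subgroup of countable index in $L$ pulls back to one in $G$. Without (III), $\pi$ may be trivial, and then $G=A\times L$ has the abelian quotient $A$. Without (I), the sum map may fail to extend. For $R=\mathbb{Z}$, suppose $\varphi\colon\mathbb{Z}^{\mathbb{N}}\to\mathbb{Z}$ is additive with $\varphi(\mathbf{e}_n)=1$ for all $n$. For $c\in\{0,1\}^{\mathbb{N}}$ and every $m$ we have $\varphi((2^nc_n)_n)\equiv\sum_{n<m}2^nc_n \pmod{2^m}$, so the integer $\varphi((2^nc_n)_n)$ determines $c$, which is impossible since $\mathbb{Z}$ is countable.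
\end{remark}

\section{The full group of eventual equality}\label{sec:full}

We begin with (II). By Proposition~\ref{prop:sip}, a group with automatic continuity satisfies (II) as soon as it has no proper open subgroup. Full groups provide such an example, and one that is approximated by finite symmetric groups; this approximation is what will let us represent it by matrices.

Let $X=\{0,1\}^{\mathbb{N}}$ with the fair coin measure $\mu$, and let $\mathrm{Aut}(X,\mu)$ be the group of measure-preserving Borel bijections of $X$, two of them being identified when they agree almost everywhere. A Borel equivalence relation $E$ on $X$ is \emph{countable} if its classes are countable, \emph{measure-preserving} if every Borel bijection $T$ of $X$ with $Tx\mathrel{E}x$ for all $x$ preserves $\mu$, and \emph{ergodic} if every Borel union of classes has measure $0$ or $1$. Its \emph{full group} $[E]$ consists of all $T\in\mathrm{Aut}(X,\mu)$ with $Tx\mathrel{E}x$ for almost all $x$. The \emph{uniform topology} on $[E]$ is given by the metric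
\[
\delta(S,T)=\mu\{x: Sx\neq Tx\}.
\]

\begin{theorem}[Kittrell--Tsankov \cite{KT}]\label{thm:KT}
Every homomorphism from the full group of an ergodic measure-preserving countable equivalence relation, with the uniform topology, to a separable topological group is continuous.
\end{theorem}

Write $x\mathrel{E_n}y$ if $x_i=y_i$ for all $i>n$ (here $n\ge1$), and let $E_0$ denote the relation of eventual equality, that is, the increasing union of the $E_n$. Its classes are the orbits of the countable group of maps that flip finitely many coordinates. These maps preserve $\mu$, and a Borel bijection $T$ with $Tx\mathrel{E_0}x$ agrees with one of them on each piece of a countable Borel partition of $X$; so $E_0$ is measure-preserving. It is ergodic by the zero--one law for tail events. Let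
\[
L=[E_0].
\]
It is standard that $\delta$ is complete, separable and invariant under left and right translations on $L$, so that $L$ is a Polish group; see \cite[\S3]{Kechris}.

Let $X_n=\{0,1\}^n$. For $\sigma\in\mathrm{Sym}(X_n)$ let $T_\sigma\in L$ act by $\sigma$ on the first $n$ coordinates and fix the others; we call $T_\sigma$ a \emph{dyadic permutation}. For $\sigma,\tau\in\mathrm{Sym}(X_n)$,
\begin{equation}\label{eq:hamming}
\delta(T_\sigma,T_\tau)=2^{-n}\,\bigl|\{s\in X_n:\sigma(s)\neq\tau(s)\}\bigr|.
\end{equation}
With $X_{n+1}=X_n\times\{0,1\}$ we have $T_\sigma=T_{\sigma\times\mathrm{id}}$. So the groups $\{T_\sigma:\sigma\in\mathrm{Sym}(X_n)\}$ increase with $n$, and their union is a subgroup $L_\infty$ of $L$.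

\begin{lemma}\label{lem:dense}
$L_\infty$ is dense in $L$.
\end{lemma}

\begin{proof}
Let $T\in L$, represented by a Borel bijection of $X$, and let $\varepsilon>0$. The sets $\{x:Tx\mathrel{E_n}x\}$ increase to a set of full measure, so for some $n$ the set $Y=\{x:Tx\mathrel{E_n}x\}$ has measure greater than $1-\varepsilon$. Write points of $X$ as $(s,z)$ with $s\in X_n$ and $z=(x_i)_{i>n}$ in the space $Z$ of tails, which carries the product measure $\nu$.

On $Y$ the map $T$ does not change the tail. So for fixed $z$ it induces an injection from $\{s:(s,z)\in Y\}$ to $X_n$, and this injection extends to a permutation of the finite set $X_n$. Fix an enumeration of $\mathrm{Sym}(X_n)$ and let $\sigma_z$ be the first such extension. For each $\sigma$ the set of $z$ such that $T(s,z)=(\sigma(s),z)$ for all $s$ with $(s,z)\in Y$ is Borel, so the sets $Z_\sigma=\{z:\sigma_z=\sigma\}$ form a finite Borel partition of $Z$.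

It remains to make the permutation depend on finitely many coordinates of $z$. Choose $m>n$ and sets $C_\sigma\subseteq Z$ that depend only on the coordinates $n<i\le m$, with $\sum_\sigma\nu(C_\sigma\,\triangle\,Z_\sigma)<\varepsilon$. Let $\sigma'_z$ be the first $\sigma$ with $z\in C_\sigma$, and the identity if there is none. Outside $\bigcup_\sigma (C_\sigma\,\triangle\,Z_\sigma)$ we have $\sigma'_z=\sigma_z$. The map $S(s,z)=(\sigma'_z(s),z)$ permutes the first $m$ coordinates according to a fixed element of $\mathrm{Sym}(X_m)$, so $S\in L_\infty$. It agrees with $T$ at every $(s,z)\in Y$ with $\sigma'_z=\sigma_z$, so $\delta(S,T)<2\varepsilon$.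
\end{proof}

\begin{lemma}\label{lem:noindex}
$L$ has no proper subgroup of countable index.
\end{lemma}

\begin{proof}
The group $\mathrm{Sym}(\mathbb{N})$ is separable, so by Theorem~\ref{thm:KT} and Proposition~\ref{prop:sip} the group $L$ has the small index property. Let $W\le L$ have countable index. Then $W$ is open, and hence closed, since its complement is a union of cosets. Choose $n_0$ such that $W$ contains every $T$ with $\delta(T,1)\le 2\cdot2^{-n_0}$. If $n\ge n_0$ and $\sigma$ is a transposition of $X_n$, then $\delta(T_\sigma,1)=2\cdot2^{-n}$ by \eqref{eq:hamming}, so $T_\sigma\in W$. Transpositions generate $\mathrm{Sym}(X_n)$, so $W$ contains $T_\sigma$ for all $\sigma\in\mathrm{Sym}(X_n)$ and all $n\ge n_0$; that is, $W\supseteq L_\infty$. As $W$ is closed, $W=L$ by Lemma~\ref{lem:dense}.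
\end{proof}

This is the only use of Theorem~\ref{thm:KT}, and so of ergodicity.

\section{The rank completion of the dyadic matrix rings}\label{sec:ring}

Dyadic permutations are represented by permutation matrices. To extend the representation to $L$ we need a metric on matrices in which $P_\sigma$ and $P_\tau$ are close when $\sigma$ and $\tau$ disagree on a small proportion of points. The operator norm on real matrices does not qualify, since $\|P_\sigma-1\|=2$ for every transposition $\sigma$. The normalized rank does.

\subsection*{The ring and the representation}

Fix a countable field $F$, for example $F=\mathbb{F}_2$. Let $R_n=M_{2^n}(F)$, with rows and columns indexed by $X_n$. Embed $R_n$ in $R_{n+1}$ by $x\mapsto x\otimes I_2$, the matrix with entry $x_{s,s'}$ at $((s,i),(s',i))$ and $0$ at $((s,i),(s',j))$ for $i\neq j$, and let $R_\infty=\bigcup_nR_n$. For $x\in R_n$ put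
\[
\rho(x)=2^{-n}\operatorname{rank}(x).
\]
After reordering the basis, $x\otimes I_2$ is block diagonal with two blocks $x$, so it has twice the rank of $x$, and $\rho$ is well defined on $R_\infty$. We have $\rho(1)=1$ and
\begin{itemize}
\item[(R1)] $\rho(x)=0$ if and only if $x=0$, and $\rho(-x)=\rho(x)$;
\item[(R2)] $\rho(x+y)\le\rho(x)+\rho(y)$;
\item[(R3)] $\rho(xy)\le\min(\rho(x),\rho(y))$;
\item[(R4)] $\rho(xy)+\rho(yz)\le\rho(y)+\rho(xyz)$.
\end{itemize}
Here (R4) is Frobenius' rank inequality; it holds because $x$ induces a surjection $\operatorname{im}(y)/\operatorname{im}(yz)\to\operatorname{im}(xy)/\operatorname{im}(xyz)$.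

By (R1) and (R2), $d(x,y)=\rho(x-y)$ is a translation-invariant metric on $R_\infty$. Let $R$ be its completion. By (R2) and (R3),
\[
d(xy,x'y')\le\rho((x-x')y)+\rho(x'(y-y'))\le d(x,x')+d(y,y'),
\]
and the same bound holds for $d(x+y,x'+y')$. So the ring operations extend continuously to $R$. The function $\rho$ extends by $\rho(x)=d(x,0)$, and (R1)--(R4) pass to the limit. The ring $R_\infty$ is countable, so $R$ is a Polish ring, and $R\ne0$. This is where the countability of $F$ is needed: distinct scalars are at distance $1$.

For $\sigma\in\mathrm{Sym}(X_n)$ let $P_\sigma\in R_n$ be the matrix that sends the basis vector indexed by $s$ to the basis vector indexed by $\sigma(s)$.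

\begin{lemma}\label{lem:pi}
There is a homomorphism $\pi\colon L\to R^\times$ with $\pi(T_\sigma)=P_\sigma$ for all dyadic permutations and $d(\pi(S),\pi(T))\le\delta(S,T)$ for all $S,T\in L$.
\end{lemma}

\begin{proof}
Since $P_{\sigma\times\mathrm{id}}=P_\sigma\otimes I_2$ and $P_{\sigma\tau}=P_\sigma P_\tau$, the rule $T_\sigma\mapsto P_\sigma$ defines a homomorphism on $L_\infty$. The column of $P_\sigma-P_\tau$ indexed by $s$ vanishes when $\sigma(s)=\tau(s)$, so $d(P_\sigma,P_\tau)\le\delta(T_\sigma,T_\tau)$ by \eqref{eq:hamming}. As $L_\infty$ is dense and $R$ is complete, the map extends to $\pi\colon L\to R$ with the same inequality. By continuity $\pi(ST)=\pi(S)\pi(T)$, and $\pi(1)=1$, so $\pi(T)$ is a unit with inverse $\pi(T^{-1})$.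
\end{proof}

\subsection*{Quasi-inverses and idempotents}

Both (I) and (III) rest on the fact that $R$ inherits from matrix rings the existence of \emph{quasi-inverses}: elements $u$ with $xux=x$. To pass to the limit we need quasi-inverses of a Cauchy sequence to form a Cauchy sequence. For true inverses this is automatic, since $x^{-1}-y^{-1}=x^{-1}(y-x)y^{-1}$ has the same rank as $x-y$. Quasi-inverses are not unique (for $x=0$ every $u$ will do), so each must be chosen close to the previous one.

\begin{lemma}\label{lem:perturb}
Let $x,y,u\in M_m(F)$ with $xux=x$ and $\operatorname{rank}(x-y)=r$. Then there is $v\in M_m(F)$ with $yvy=y$ and $\operatorname{rank}(u-v)\le2r$.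
\end{lemma}

\begin{proof}
The equation $yvy=y$ says that $yvw=w$ for all $w$ in the image of $y$. We find a large subspace of the image on which $u$ already does this, and change $u$ only on a complement. Let $V=F^m$, $K=\ker(x-y)$ and $K'=\{w\in K: uxw\in K\}$. Both $K$ and its preimage under $ux$ have codimension at most $r$, so $K'$ has codimension at most $2r$. For $w\in K'$, using that $x$ and $y$ agree on $w$ and on $uxw$,
\[
yu(yw)=y(uxw)=x(uxw)=xw=yw .
\]
So $yuw'=w'$ for all $w'\in V_1:=y(K')$. Write $y(V)=V_1\oplus C$ and $V=y(V)\oplus Z$. Then $\dim C\le 2r$, because $y$ induces a surjection $V/K'\to y(V)/V_1$. Let $v=u$ on $V_1\oplus Z$, and let $v$ send each vector of a basis of $C$ to a preimage under $y$. Then $yv$ is the identity on $V_1$ and on $C$, so $yvy=y$, and $u-v$ vanishes on $V_1\oplus Z$, which has codimension $\dim C\le 2r$.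
\end{proof}

\begin{lemma}\label{lem:regular}
$R$ is von Neumann regular: for each $x\in R$ there is $u\in R$ with $xux=x$.
\end{lemma}

\begin{proof}
Write $x=\lim x_n$ with $x_n\in R_\infty$ and $\rho(x_n-x_{n+1})\le2^{-n}$. Lemma~\ref{lem:perturb}, applied to the triple $(0,x_1,0)$, gives $u_1\in R_\infty$ with $x_1u_1x_1=x_1$. Given $u_n$, apply the lemma to $(x_n,x_{n+1},u_n)$ in some $R_k$ that contains all three, to get $u_{n+1}$ with $x_{n+1}u_{n+1}x_{n+1}=x_{n+1}$ and $\rho(u_n-u_{n+1})\le2^{1-n}$. Then $u=\lim u_n$ exists and $xux=x$ by continuity.
\end{proof}

If $xux=x$, then $ux$ is an idempotent that generates the same left ideal as $x$. Idempotents thus play the part of projections onto subspaces, and $\rho$ that of dimension. Idempotents $p,q$ are \emph{orthogonal} if $pq=qp=0$; then $p+q$ is an idempotent.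

\begin{lemma}\label{lem:idem}
The following hold in $R$.
\begin{itemize}
\item[(a)] If $p$ is an idempotent and $y\in R$, there is an idempotent $q$ orthogonal to $p$ with $Rp+Ry=R(p+q)$ and $Rq=Ry(1-p)$.
\item[(b)] If $p,q$ are orthogonal idempotents, then $\rho(p+q)=\rho(p)+\rho(q)$.
\item[(c)] If $Rx\subseteq Ry$, then $\rho(x)\le\rho(y)$.
\item[(d)] If $\rho(x)=1$, then $x$ is invertible.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $x=y(1-p)$, choose $u$ with $xux=x$, and put $g=ux$. Then $g^2=u(xux)=g$, and $Rg=Rx$ because $g=ux$ and $x=xg$. Also $gp=uy(1-p)p=0$, but $pg$ need not vanish, so we correct $g$ to $q=(1-p)g$. From $g(1-p)=g$ we get $q^2=(1-p)g(1-p)g=(1-p)g=q$ and $gq=g(1-p)g=g$. Further $pq=0$ and $qp=(1-p)gp=0$. The relations $q=(1-p)g$ and $g=gq$ give $Rq=Rg=Ry(1-p)$. Since $y=yp+y(1-p)$, we have $Rp+Ry=Rp+Ry(1-p)=Rp+Rq$, and this equals $R(p+q)$ because $p=p(p+q)$ and $q=q(p+q)$.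

(b) The inequality $\le$ is (R2). For $\ge$, apply (R4) to the triple $(p,\,p+q,\,q)$: the products are $p(p+q)=p$, $(p+q)q=q$ and $p(p+q)q=0$.

(c) We have $x=ry$ for some $r$; apply (R3).

(d) Let $xux=x$ and $p=ux$. By (R3), $1=\rho(x)=\rho(xp)\le\rho(p)$. By (b), $\rho(1-p)=1-\rho(p)\le0$, so $ux=1$ by (R1). The same argument with the idempotent $p'=xu$, for which $p'x=x$, gives $xu=1$.
\end{proof}

\subsection*{The odometer}

No dyadic permutation can witness (III). The kernel of $P_\sigma-1$ consists of the vectors that are constant on each cycle of $\sigma$, so
\begin{equation}\label{eq:cycles}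
\rho(P_\sigma-1)=1-2^{-n}\cdot(\text{number of cycles of }\sigma)<1\qquad(\sigma\in\mathrm{Sym}(X_n)),
\end{equation}
fixed points being counted as cycles. But for a single $2^n$-cycle the defect is only $2^{-n}$, and it disappears in the completion.

\begin{lemma}\label{lem:odometer}
There is $t\in L$ such that $\pi(t)-1$ is invertible in $R$.
\end{lemma}

\begin{proof}
Identify $s\in X_n$ with the residue $\sum_{i\le n}s_i2^{i-1}$ modulo $2^n$, and let $\sigma_n\in\mathrm{Sym}(X_n)$ be addition of $1$ with carry, a $2^n$-cycle. If one of $x_1,\dots,x_n$ is $0$, the carry stops within the first $n$ coordinates, and $T_{\sigma_n}x=T_{\sigma_{n+1}}x$. Hence $\delta(T_{\sigma_n},T_{\sigma_{n+1}})\le2^{-n}$, and $T_{\sigma_n}$ converges to some $t\in L$, the odometer. By \eqref{eq:cycles} and the continuity of $\pi$ and $\rho$ we get $\rho(\pi(t)-1)=\lim_n(1-2^{-n})=1$. Apply Lemma~\ref{lem:idem}(d).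
\end{proof}

\section{Extending linear maps into $R$}\label{sec:injective}

Property (I) reduces, by Baer's argument, to the case of a left ideal $J$ of $R$: one has to show that every $R$-linear map $f\colon J\to R$ is right multiplication by some $y\in R$. If $J=Rp$ with $p$ idempotent, then $y=f(p)$ works, since $f(r)=f(rp)=rf(p)$ for $r\in J$. For a general $J$ we choose idempotents $p_n\in J$ whose ranks approach the largest rank available in $J$, and take $y=\lim f(p_n)$. The limit exists because $f$ cannot increase rank.

\begin{lemma}\label{lem:ideal}
Let $J$ be a left ideal of $R$ and $f\colon J\to R$ an $R$-linear map. Then there is $y\in R$ with $f(r)=ry$ for all $r\in J$.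
\end{lemma}

\begin{proof}
If $z\in J$ and $z=zuz$, then $f(z)=zuf(z)$, so by (R3)
\begin{equation}\label{eq:lip}
\rho(f(z))\le\rho(z)\qquad(z\in J).
\end{equation}
Let $\alpha=\sup_{x\in J}\rho(x)\le1$, and choose $x_n\in J$ with $\rho(x_n)>\alpha-1/n$. Put $p_0=0$. By Lemma~\ref{lem:idem}(a), choose inductively idempotents $q_n$ orthogonal to $p_{n-1}$ such that $p_n=p_{n-1}+q_n$ satisfies $Rp_n=Rp_{n-1}+Rx_n\subseteq J$. By Lemma~\ref{lem:idem}(c), $\rho(x_n)\le\rho(p_n)\le\alpha$, so $\rho(p_n)\to\alpha$.

The $q_n$ are pairwise orthogonal. Indeed, if $q_1,\dots,q_{n-1}$ are, then for $i<n$ we have $q_i=p_{n-1}q_i=q_ip_{n-1}$, so $q_nq_i=q_np_{n-1}q_i=0$ and $q_iq_n=q_ip_{n-1}q_n=0$. Hence for $m>n$ the element $p_m-p_n=q_{n+1}+\dots+q_m$ is an idempotent orthogonal to $p_n$. By \eqref{eq:lip} and Lemma~\ref{lem:idem}(b),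
\[
\rho(f(p_m)-f(p_n))\le\rho(p_m-p_n)=\rho(p_m)-\rho(p_n),
\]
so $y=\lim f(p_n)$ exists in the complete ring $R$.

Let $r\in J$ and fix $n$. By Lemma~\ref{lem:idem}(a) there is an idempotent $q$ orthogonal to $p_n$ with $Rp_n+Rr=R(p_n+q)$ and $Rq=R(r-rp_n)$. Then $p_n+q\in J$, so $\rho(p_n)+\rho(q)=\rho(p_n+q)\le\alpha$, and $\rho(r-rp_n)=\rho(q)$ by Lemma~\ref{lem:idem}(c). With \eqref{eq:lip} this gives
\[
\rho(f(r)-rf(p_n))=\rho(f(r-rp_n))\le\rho(r-rp_n)\le\alpha-\rho(p_n)\longrightarrow0 .
\]
Since $rf(p_n)\to ry$, we conclude $f(r)=ry$.
\end{proof}

\begin{lemma}[Baer]\label{lem:baer}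
Let $M$ be a left $R$-module and $M_0\le M$ a submodule. Every $R$-linear map $f\colon M_0\to R$ extends to an $R$-linear map $M\to R$.
\end{lemma}

\begin{proof}
By Zorn's lemma there is a maximal $R$-linear extension $f'\colon M'\to R$ of $f$ with $M_0\le M'\le M$. Suppose $a\in M\setminus M'$. The set $J=\{r\in R: ra\in M'\}$ is a left ideal and $r\mapsto f'(ra)$ is $R$-linear on $J$, so by Lemma~\ref{lem:ideal} there is $y$ with $f'(ra)=ry$ for $r\in J$. Define $f''(x+ra)=f'(x)+ry$ for $x\in M'$, $r\in R$. This is well defined: if $x+ra=x'+r'a$, then $r-r'\in J$ and $f'(x')-f'(x)=f'((r-r')a)=(r-r')y$. So $f''$ is an $R$-linear extension of $f'$ to $M'+Ra$, contradicting maximality.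
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Proposition~\ref{prop:criterion} to $L=[E_0]$, the ring $R$ and the homomorphism $\pi$ of Lemma~\ref{lem:pi}. Hypotheses (I), (II) and (III) are Lemmas~\ref{lem:baer}, \ref{lem:noindex} and~\ref{lem:odometer}. The only subgroup of countable index in $G$ is $G$ itself, which is open, and the Polish group $H$ is second countable.
\end{proof}

\section{Invariant neighborhoods, automorphisms and Polish topologies}\label{sec:strong}

We prove Theorem~\ref{thm:strong} for the group $G=A\rtimes L$, $A=R^{\mathbb{N}}$, just constructed. Let $\tau$ be its topology and let $\mathfrak{c}=2^{\aleph_0}$.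

\subsection*{Invariant neighborhoods}

For $a=(a_n)\in A$ let $|a|=\sum_n2^{-n}\rho(a_n)$. Since $\rho\le1$, the metric $|a-b|$ induces the product topology on $A$, so the sets
\[
U_\varepsilon=\{(a,l): |a|<\varepsilon,\ \delta(l,1)<\varepsilon\}
\]
form a base of open neighborhoods of the identity of $G$. If $w\in R^\times$, then $\rho(r)=\rho(w^{-1}wr)\le\rho(wr)\le\rho(r)$ by (R3); hence $|k\cdot a|=|a|$ for $k\in L$. Let $(a,l)\in U_\varepsilon$ and $(b,k)\in G$, and put $l'=klk^{-1}$. By \eqref{eq:conj} the conjugate of $(a,l)$ by $(b,k)$ is $(k\cdot a+b-l'\cdot b,\;l')$. Bi-invariance of $\delta$ gives $\delta(l',1)=\delta(l,1)<\varepsilon$. The vector $b$ is arbitrary, but (R3) bounds its contribution by the rank of $1-\pi(l')$, and Lemma~\ref{lem:pi} bounds that rank: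
\[
|k\cdot a+b-l'\cdot b|\le|a|+\sum_n2^{-n}\rho\bigl((1-\pi(l'))b_n\bigr)\le|a|+\delta(l',1)<2\varepsilon .
\]
So the open conjugation-invariant set $\bigcup_{g\in G}gU_\varepsilon g^{-1}$ lies between $U_\varepsilon$ and $U_{2\varepsilon}$, and these sets form a neighborhood base at the identity.

\subsection*{Automorphisms}

A linear map $R^{\mathbb{N}}\to R$ becomes an automorphism once we make room for its values inside $A$. The map $(r_1,r_2,\dots)\mapsto((r_2,r_3,\dots),r_1)$ is an isomorphism of topological $R$-modules $A\cong R^{\mathbb{N}}\times R$, so we may regard $G$ as $(R^{\mathbb{N}}\times R)\rtimes L$. Let $\mathcal{H}$ be the additive group of $R$-linear maps $R^{\mathbb{N}}\to R$ and $\mathcal{H}_0$ the subgroup of continuous ones. For $f\in\mathcal{H}$ define the shear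
\[
\Theta_f(a,r,l)=(a,\;r+f(a),\;l).
\]
Both $\Theta_f((a,r,l)(b,s,k))$ and $\Theta_f(a,r,l)\,\Theta_f(b,s,k)$ equal
\[
\bigl(a+l\cdot b,\; r+l\cdot s+f(a)+l\cdot f(b),\; lk\bigr),
\]
because $f(l\cdot b)=l\cdot f(b)$. Also $\Theta_f\Theta_g=\Theta_{f+g}$ and $\Theta_0=\mathrm{id}$, so $\Theta_f$ is an automorphism of the abstract group $G$ with inverse $\Theta_{-f}$. If $f$ is continuous, so are $\Theta_f$ and $\Theta_{-f}$; conversely, $f(a)$ is the middle coordinate of $\Theta_f(a,0,1)$, so $f$ is continuous if $\Theta_f$ is. Thus
\begin{equation}\label{eq:theta}
\Theta_f\text{ is continuous}\iff f\in\mathcal{H}_0\iff\Theta_f\text{ is a homeomorphism of }(G,\tau).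
\end{equation}
The map $\varphi$ from the proof of Proposition~\ref{prop:criterion} is not in $\mathcal{H}_0$, since $\varphi(\mathbf{e}_n)=1$ and $\mathbf{e}_n\to0$. So $\Theta_\varphi$ is a discontinuous automorphism of $G$.

\subsection*{Counting topologies}

For $f\in\mathcal{H}$ let $\tau_f=\{\Theta_f(U):U\in\tau\}$. Then $\Theta_f$ is an isomorphism of topological groups $(G,\tau)\to(G,\tau_f)$, so $\tau_f$ is a Polish group topology of the same isomorphism type as $\tau$. We have $\tau_f=\tau_g$ if and only if $\Theta_g^{-1}\Theta_f=\Theta_{f-g}$ is a homeomorphism of $(G,\tau)$, that is, by \eqref{eq:theta}, if and only if $f-g\in\mathcal{H}_0$. So the number of distinct $\tau_f$ is the index $[\mathcal{H}:\mathcal{H}_0]$.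

An element of $\mathcal{H}_0$ is determined by its values on a countable dense subset of $R^{\mathbb{N}}$, and $|R|\le\mathfrak{c}$, so $|\mathcal{H}_0|\le\mathfrak{c}^{\aleph_0}=\mathfrak{c}$. To bound $|\mathcal{H}|$ from below we need a free submodule of rank $\mathfrak{c}$. Let $(D_i)_{i\in I}$, with $|I|=\mathfrak{c}$, be a family of infinite subsets of $\mathbb{N}$ with pairwise finite intersections; for instance, identify $\mathbb{N}$ with the set of finite binary words and take for each $x\in\{0,1\}^{\mathbb{N}}$ the set of its initial segments. The indicator vectors $1_{D_i}\in R^{\mathbb{N}}$ are left $R$-independent: if $\sum_{j\in S}r_j1_{D_j}=0$ with $S$ finite and $i\in S$, the coordinate at some $n\in D_i\setminus\bigcup_{j\in S\setminus\{i\}}D_j$ is $r_i$, so $r_i=0$. Hence for every $c\colon I\to\{0,1\}$ the assignment $1_{D_i}\mapsto c(i)$ defines an $R$-linear map on the submodule that they generate, and by Lemma~\ref{lem:baer} it extends to some $f_c\in\mathcal{H}$. The $f_c$ are distinct, so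
\[
2^{\mathfrak{c}}\le|\mathcal{H}|=[\mathcal{H}:\mathcal{H}_0]\cdot|\mathcal{H}_0|\le\max\bigl([\mathcal{H}:\mathcal{H}_0],\mathfrak{c}\bigr).
\]
Since $\mathfrak{c}<2^{\mathfrak{c}}$, there are at least $2^{\mathfrak{c}}$ distinct topologies $\tau_f$.

For the upper bound, $|G|=\mathfrak{c}$, because $G$ is separable metrizable and $A\supseteq\{0,1\}^{\mathbb{N}}$. A second countable topology on a set of cardinality $\mathfrak{c}$ is determined by a countable base, that is, by a sequence of subsets, so there are at most $(2^{\mathfrak{c}})^{\aleph_0}=2^{\mathfrak{c}}$ of them. Thus $G$ carries exactly $2^{\mathfrak{c}}$ Polish group topologies, no group of cardinality $\mathfrak{c}$ carries more, and $2^{\mathfrak{c}}$ of them are of the form $\tau_f$. This completes the proof of Theorem~\ref{thm:strong}.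

\begin{thebibliography}{9}

\bibitem{EJMMMP}
L. Elliott, J. Jonu\v{s}as, Z. Mesyan, J. D. Mitchell, M. Morayne, and Y. P\'eresse,
\emph{Automatic continuity, unique Polish topologies, and Zariski topologies on monoids and clones},
arXiv:1912.07029 (2019).

\bibitem{Kechris}
Kechris,
\emph{Global Aspects of Ergodic Group Actions}.

\bibitem{KT}
Kittrell and Tsankov,
\emph{Topological properties of full groups},
Ergodic Theory Dynam. Systems 30 (2010), 525--545.

\end{thebibliography}
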